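\title{Thin Euclidean annuli that carry most of the mass of a ball: the critical exponent}

\begin{abstract}
Let $\mu$ be a probability measure on $\mathbb{R}^d$ with lower dimension $a$ and upper dimension $b$. For which $\delta\ge1$ can the annulus $B(x,r)\setminus B(x,r-r^\delta)$ carry a fixed proportion of the mass of $B(x,r)$ at arbitrarily small scales $r$, for a set of centers $x$ of positive measure? For $a>d-1$ a covering count bounds $\delta$ by $\frac{b-(d-1)}{a-(d-1)}$, and this bound is optimal for the supremum norm. We show that for the Euclidean norm the critical exponent is strictly smaller when $a<b$, and we determine it: it equals $1+\frac{(a+d)(b-a)}{a^2+a-(d-1)}$ for $d-1\le a\le b\le d$, and $\frac{3b}{a}-2$ for $d=2$ and $0<a\le1$. The upper bounds rest on a duality: the centers whose annuli contain a given set lie in a dilate of its polar body. The extremal measures are built from a thin tube of centers and a spherical cap dual to it.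
\end{abstract}

\section{Introduction}

\subsection{The problem}

Throughout, $d\ge2$, $|\cdot|$ is the Euclidean norm on $\mathbb{R}^d$, and $B(x,r)=\{y:|x-y|\le r\}$ is the closed ball. For $0<r<1$ and $\delta\ge1$ let
\[
A(x,r,\delta)=B(x,r)\setminus B(x,r-r^\delta)
\]
be the annulus of outer radius $r$ and width $r^\delta$. Let $\mu$ be a Radon probability measure on $\mathbb{R}^d$ without atoms and let $\eta\in(0,1)$. We denote by $E_\mu(\delta,\eta)$ the set of all $x\in\mathbb{R}^d$ for which there is a sequence $r_n\to0$ with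
\begin{equation}\label{eq:heavy}
\mu(A(x,r_n,\delta))\ge\eta\,\mu(B(x,r_n))\qquad\text{for all }n .
\end{equation}
Thus $x\in E_\mu(\delta,\eta)$ if, at arbitrarily small scales, a fixed proportion of the mass near $x$ sits at almost the same distance from $x$. The annulus shrinks as $\delta$ grows, so $E_\mu(\delta,\eta)$ decreases in $\delta$. For $\delta=1$ the annulus is the ball without its center and $E_\mu(1,\eta)=\mathbb{R}^d$. For Lebesgue measure on $[0,1]^d$, an interior point $x$ and small $r$, the annulus carries the proportion $1-(1-r^{\delta-1})^d$ of the mass, which tends to $0$ as soon as $\delta>1$. A measure with $\mu(E_\mu(\delta,\eta))>0$ for some $\delta>1$ must therefore be irregular, and we ask how large $\delta$ can be for a given degree of irregularity.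

Irregularity is measured by dimensions. The \emph{lower} and \emph{upper local dimensions} of $\mu$ at $x$ are the lower and upper limits of $\log\mu(B(x,r))/\log r$ as $r\to0$, and
\[
\underline{\dim}(\mu)=\operatorname*{ess\,inf}_{x\sim\mu}\ \liminf_{r\to0}\frac{\log\mu(B(x,r))}{\log r},\qquad
\overline{\dim}(\mu)=\operatorname*{ess\,sup}_{x\sim\mu}\ \limsup_{r\to0}\frac{\log\mu(B(x,r))}{\log r}.
\]
If $\underline{\dim}(\mu)=a$ and $\overline{\dim}(\mu)=b$, then for all $a'<a$, $b'>b$ and $\mu$-almost every $x$,
\begin{equation}\label{eq:localbounds}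
h^{b'}\le\mu(B(x,h))\le h^{a'}\qquad\text{for all sufficiently small }h .
\end{equation}
So $a$ limits how concentrated $\mu$ can be and $b$ limits how sparse it can be. A measure with $a>0$ has no atoms, because the lower local dimension at an atom is $0$.

Let $0<a\le b\le d$. Call $\delta\ge1$ \emph{admissible} if for every probability measure $\mu$ supported in $[0,1]^d$ with $\underline{\dim}(\mu)=a$ and $\overline{\dim}(\mu)=b$, every $\delta'>\delta$ and every $\eta\in(0,1)$ we have $\mu(E_\mu(\delta',\eta))=0$. A limit of a decreasing sequence of admissible numbers is admissible, so there is a smallest one if there is any. We denote it by $\delta(b,a)$ and call it the \emph{critical exponent}.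

\subsection{The one-center count}

A first guess comes from looking at a single center, ignoring constants and the difference between $a,b$ and $a',b'$. The annulus is covered by about $(r/r^\delta)^{d-1}$ balls of radius $r^\delta$, each of mass at most $r^{\delta a}$, while the ball $B(x,r)$ has mass at least $r^b$. So \eqref{eq:heavy} forces $r^b\lesssim r^{(1-\delta)(d-1)+\delta a}$, that is, $b\ge (d-1)+\delta\,(a-(d-1))$. For $a>d-1$ this bounds $\delta$; for $a\le d-1\le b$ it says nothing, since a sphere is then large enough to carry all the mass. The following three results are known; we do not use them in the proofs.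
\begin{enumerate}
\item[(i)] For any norm on $\mathbb{R}^d$, if $\underline{\dim}(\mu)=a>d-1$ and $\overline{\dim}(\mu)=b$, then $\mu(E_\mu(\delta,\eta))=0$ for every $\delta>\frac{b-(d-1)}{a-(d-1)}$ and every $\eta\in(0,1)$.
\item[(ii)] When the annuli are defined with the norm $\|\cdot\|_\infty$, this is optimal: for all $d-1<a<b<d$ and $\eta\in(0,1)$ there is a probability measure $\mu$ on $\mathbb{R}^d$ with dimensions $a$ and $b$ and $\mu\bigl(E_\mu\bigl(\frac{b-(d-1)}{a-(d-1)},\eta\bigr)\bigr)=1$.
\item[(iii)] For $d=2$ and the Euclidean norm, if $0.89\le\underline{\dim}(\mu)\le\overline{\dim}(\mu)\le2$, then $\mu(E_\mu(30,\eta))=0$ for every $\eta\in(0,1)$.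
\end{enumerate}
The count forgets that the centers are themselves points of $\mu$: a set of centers of positive measure has to share the available mass. For the supremum norm sharing is cheap, because the spheres have flat faces and moving the center parallel to a face slides that part of the annulus along itself. Euclidean spheres are curved, and two thin annuli with different centers meet in a small part of each. One therefore expects the Euclidean exponent to be smaller. The problem, which comes from the paper \cite{BS} of Buczolich and Seuret, is to prove or disprove this: \emph{if $d-1<a<b\le d$, is $\delta(b,a)<\frac{b-(d-1)}{a-(d-1)}$?}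

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:strict}
If $d-1<a<b\le d$, then $\delta(b,a)<\dfrac{b-(d-1)}{a-(d-1)}$.
\end{theorem}

For the exact value put
\[
\Delta(a)=a^2+a-(d-1),\qquad
\delta^*(b,a)=1+\frac{(a+d)(b-a)}{\Delta(a)}=\frac{(a+d)b-(d-1)(a+1)}{a^2+a-(d-1)} .
\]

\begin{theorem}\label{thm:sharp}
If $d-1\le a\le b\le d$, then $\delta(b,a)=\delta^*(b,a)$. Moreover, $\delta(b,a)\le\delta^*(b,a)$ whenever $d-2<a\le b\le d$ and $\Delta(a)>0$; for $d\ge3$ the condition $\Delta(a)>0$ holds for all $a>d-2$.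
\end{theorem}

\begin{theorem}\label{thm:plane}
Let $d=2$ and $0<a\le b\le2$. Then
\[
\delta(b,a)=\frac{3b}{a}-2\quad\text{if }a\le1,\qquad
\delta(b,a)=\frac{(a+2)b-(a+1)}{a^2+a-1}\quad\text{if }a\ge1 .
\]
\end{theorem}

\begin{theorem}\label{thm:extremal}
Let $0<a<b\le d$, and assume that $a\ge d-1$ or $d=2$. There is a probability measure $\mu$ on $[0,1]^d$ such that every point of its support has lower local dimension $a$ and upper local dimension $b$, and $\mu(E_\mu(\delta',\eta))=1$ for all $\eta\in(0,1)$ and all $1\le\delta'<\delta(b,a)$.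
\end{theorem}

Theorem~\ref{thm:sharp} contains Theorem~\ref{thm:strict}: since $(a+d)(a-d+1)=a^2+a-d(d-1)<\Delta(a)$, we have $\delta^*(b,a)-1<\frac{b-a}{a-(d-1)}=\frac{b-(d-1)}{a-(d-1)}-1$ for $d-1<a<b$. The gap can be large. As $a\downarrow d-1$ with $b$ fixed, the one-center bound tends to infinity, while $\delta^*(b,a)$ stays bounded because $\Delta(d-1)=(d-1)^2>0$. The last claim of Theorem~\ref{thm:sharp} holds because $\Delta$ is increasing on $(0,\infty)$ and $\Delta(d-2)=(d-2)^2-1\ge0$ for $d\ge3$. The two formulas in Theorem~\ref{thm:plane} agree at $a=1$, where both give $3b-2$.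

Section~\ref{sec:model} describes the extremal configuration at a single scale and derives the formulas from it. Section~\ref{sec:reduction} shows that a measure with $\mu(E_\mu(\delta,\eta))>0$ contains many centers whose annuli overlap. Section~\ref{sec:two} studies two overlapping annuli; this already gives the planar bound $3b/a-2$ and a short proof of Theorem~\ref{thm:strict}. Section~\ref{sec:upper} proves the bound $\delta^*$, and Section~\ref{sec:construction} builds the extremal measures and completes the proofs.

\subsection{Conventions}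

We write $\operatorname{vol}$ for Lebesgue measure and $\mu^*(E)=\inf\{\mu(F):F\supset E\text{ Borel}\}$. The statement $\mu(E)=0$ means $\mu^*(E)=0$, and $\mu(E)=1$ means that $E$ contains a Borel set of full measure; no measurability of $E_\mu(\delta,\eta)$ is needed. The letters $C,c$ denote positive constants that may change from line to line. Two elementary facts are used repeatedly.

\emph{Packing principle.} If $Y\subset\mathbb{R}^d$ is bounded, $h>0$ and $U\supset Y+B(0,h/2)$ is a Borel set, then $Y$ is covered by at most $C\operatorname{vol}(U)h^{-d}$ balls of radius $h$, with $C=C(d)$. Indeed, take a maximal subset of $Y$ whose points are at mutual distances at least $h$. The balls of radius $h$ about its points cover $Y$, and the balls of radius $h/2$ have disjoint interiors and lie in $U$.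

\emph{Comparison of exponents.} If $R^{A}\le Cn^{B}R^{A'}$ with $R=2^{-n}$ for infinitely many $n$, where $A,A',B,C$ do not depend on $n$, then $A\ge A'$.

\section{The model: a tube of centers and a spherical cap}\label{sec:model}

Fix one scale $r$, put $t=r^\delta$, and consider a ball of radius $r$ with the least permitted mass $r^b$. We look for a set $X$ of centers and a set $Y$ at distance about $r$ from $X$, both of mass about $r^b$, such that for each $x\in X$ the distance $|x-y|$ varies by at most about $t$ as $y$ ranges over $Y$. Assume $0\in X$ and fix $y_0\in Y$. In the identity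
\begin{equation}\label{eq:polarization}
|x-y|^2-|x-y_0|^2=\bigl(|y|^2-|y_0|^2\bigr)-2\,x\cdot(y-y_0)
\end{equation}
the bracket is $O(rt)$, because $Y$ lies in a thin annulus about $0$. So the condition is $|x\cdot(y-y_0)|\lesssim rt$: the larger $Y$ is in some direction, the thinner $X$ must be in that direction.

Take $d=2$ and let $Y$ be the $t$-neighborhood of an arc of length about $\rho$ on the circle of radius $r/2$. The arc extends by $\rho$ in the tangential direction and, by curvature, by about $\rho^2/r$ in the radial direction. Hence $X$ may extend by $w=rt/\rho$ tangentially and by $s=rt/(\rho^2/r)$ radially. The same holds in $\mathbb{R}^d$ with a spherical cap; see Figure~\ref{fig:block}. We write $y=(y_1,y')\in\mathbb{R}\times\mathbb{R}^{d-1}$ and $e_1=(1,0,\dots,0)$.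

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \x in {0,0.5,1,1.5} \draw[fill=gray!30] (\x,0) circle (0.125);
\fill (0,0) circle (0.03);
\fill (1.5,0) circle (0.03);
\node at (-0.35,0) {$0$};
\node at (1.85,0) {$x$};
\node at (0.75,0.5) {radius $w$};
\draw[<->] (0,-0.35) -- (1.5,-0.35) node[midway,below] {$s$};
\foreach \a in {-12,-9,...,12} \draw[fill=gray!60] (\a:7) circle (0.08);
\draw[shift={(1.5,0)}] (-20:5.33) arc (-20:20:5.33);
\draw[shift={(1.5,0)}] (-20:5.67) arc (-20:20:5.67);
\node at (6.45,0) {$y_0$};
\node at (5.7,1.2) {radius $t$};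
\draw[<->] (7.6,0) -- (7.6,1.46) node[midway,right] {$\rho$};
\draw[<->] (0,-2.3) -- (7,-2.3) node[midway,above] {$r/2$};
\end{tikzpicture}
\caption{The extremal configuration in the plane, not to scale. The balls on the left fill a tube of length $s=tr^2/\rho^2$ and radius $w=tr/\rho$. The balls on the right, of radius $t$, lie along an arc of half-width $\rho$ of the circle of radius $r/2$ about $0$. Every point $x$ of the tube is the center of an annulus of width comparable to $t$ (the two curves) that contains all the balls on the right.}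
\label{fig:block}
\end{figure}

\begin{lemma}\label{lem:tubecap}
Let $0<t\le\rho\le r/1000$, put $s=tr^2/\rho^2$ and $w=tr/\rho$, and assume $s\le r/1000$. Let $y_0=\frac r2e_1$. Let $x$ be at distance at most $w$ from the segment $[0,s]e_1$, and let $y$ be at distance at most $t$ from the cap $\{\varsigma:|\varsigma|=r/2,\ \varsigma_1>0,\ |\varsigma'|\le\rho\}$. Then $r/3\le|x-y_0|\le0.6\,r$ and $\bigl||x-y|-|x-y_0|\bigr|\le54\,t$.
\end{lemma}

\begin{proof}
Since $w=s\rho/r\le s$, we have $|x_1|\le2s$, $|x'|\le w$ and $|x|\le2s\le r/500$, which gives the first claim. A point $\varsigma$ of the cap satisfies $0\le\frac r2-\varsigma_1=|\varsigma'|^2/(\frac r2+\varsigma_1)\le2\rho^2/r$. Hence $|y_1-\frac r2|\le t+2\rho^2/r$, $|y'|\le2\rho$, and $\bigl||y|^2-\frac{r^2}4\bigr|\le t(r+t)\le2rt$. Using $s\le r$, $s\rho^2=tr^2$ and $w\rho=tr$,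
\[
|x\cdot(y-y_0)|\le2s\Bigl(t+\frac{2\rho^2}r\Bigr)+2w\rho\le2rt+4rt+2rt=8rt .
\]
By \eqref{eq:polarization}, $\bigl||x-y|^2-|x-y_0|^2\bigr|\le18rt$. Divide by $|x-y|+|x-y_0|\ge r/3$.
\end{proof}

How much mass can the two sets carry if every ball of radius $h$ has mass at most $h^a$? The tube is covered by about $s/w$ balls of radius $w$, and also by one ball of radius about $s$. The better of the bounds $(s/w)\,w^a$ and $s^a$ is $(s/w)^{\gamma_{\mathrm{in}}}w^a$ with $\gamma_{\mathrm{in}}=\min(1,a)$. The thickened cap is covered by about $(\rho/t)^{d-1}$ balls of radius $t$, or by one ball of radius about $\rho$, which gives $(\rho/t)^{\gamma_{\mathrm{out}}}t^a$ with $\gamma_{\mathrm{out}}=\min(d-1,a)$. A larger $\rho$ helps the cap and hurts the tube, so the best choice makes both capacities equal to $r^b$. With $\rho=r^{1+\kappa}$ and $t=r^\delta$ these are two linear equations for $\kappa$ and $\delta$. We solve them in two cases.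
\begin{itemize}
\item \emph{Case I:} $a\ge d-1$. Here $\gamma_{\mathrm{in}}=1$, $\gamma_{\mathrm{out}}=d-1$, and we put $\kappa=\frac{(d-1)(b-a)}{\Delta(a)}$ and $\delta^\circ(b,a)=\delta^*(b,a)$.
\item \emph{Case II:} $d=2$ and $0<a<1$. Here $\gamma_{\mathrm{in}}=\gamma_{\mathrm{out}}=a$, and we put $\kappa=\frac ba-1$ and $\delta^\circ(b,a)=\frac{3b}a-2$.
\end{itemize}

\begin{lemma}\label{lem:scales}
Let $a<b$ in Case I or II, let $\delta=\delta^\circ(b,a)$, and for $0<r<1$ put
\[
t=r^\delta,\qquad\rho=r^{1+\kappa},\qquad s=r^{\delta-2\kappa}=tr^2/\rho^2,\qquad w=r^{\delta-\kappa}=tr/\rho .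
\]
Then $\kappa>0$, $\delta>1+2\kappa$, and
\begin{equation}\label{eq:capacity}
\Bigl(\frac sw\Bigr)^{\gamma_{\mathrm{in}}}w^a=r^b=\Bigl(\frac\rho t\Bigr)^{\gamma_{\mathrm{out}}}t^a .
\end{equation}
In particular $s/r$, $\rho/r$, $w/s$ and $t/\rho$ are positive powers of $r$.
\end{lemma}

\begin{proof}
In Case I, \eqref{eq:capacity} is the system
\[
a\delta-(a+1)\kappa=b,\qquad(d-1)(1+\kappa)+(a-d+1)\delta=b .
\]
The first equation holds because
\[
a(\delta-1)-(b-a)=(b-a)\frac{a(a+d)-\Delta(a)}{\Delta(a)}=(b-a)\frac{(d-1)(a+1)}{\Delta(a)}=(a+1)\kappa .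
\]
Adding $d-1$ times the first equation to $a+1$ times the second eliminates $\kappa$ and gives
\[
\bigl[a(d-1)+(a+1)(a-d+1)\bigr]\delta+(d-1)(a+1)=(a+d)b .
\]
The bracket equals $\Delta(a)$, so this combination holds exactly for $\delta=\delta^*(b,a)$, and then the second equation follows from the first. Finally $\delta-1-2\kappa=(b-a)(a-d+2)/\Delta(a)>0$. In Case II we have $\delta=1+3\kappa$, so $\delta-1-2\kappa=\kappa>0$ and $s=\rho=r^{b/a}$, and \eqref{eq:capacity} reads $s^a=r^b=\rho^a$.
\end{proof}

\begin{example}
Let $d=2$, $a=\frac32$, $b=2$. Then $\Delta(a)=\frac{11}4$, $\kappa=\frac2{11}$ and $\delta^*=\frac{18}{11}$, so $\rho=r^{13/11}$, $s=r^{14/11}$, $w=r^{16/11}$, $t=r^{18/11}$. Indeed $(s/w)\,w^{3/2}=r^{-2/11+24/11}=r^2$ and $(\rho/t)\,t^{3/2}=r^{-5/11+27/11}=r^2$. The one-center bound is $\frac{b-1}{a-1}=2$. To reach it the arc would have to be as long as the circle. Then $\rho\approx r$ and $s\approx w\approx t$, the centers are confined to a ball of radius about $t$, and $t^a\ge r^b$ allows only $\delta\le b/a=\frac43$.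
\end{example}

The model suggests the lower bound $\delta(b,a)\ge\delta^\circ(b,a)$, and Section~\ref{sec:construction} turns it into a measure. For the upper bounds we must show that every measure with heavy annuli contains a pair $X,Y$ of this kind, and that no shape of $Y$ does better than a cap.

\section{Many centers share one shell}\label{sec:reduction}

Three things separate a general measure from the model. The bounds \eqref{eq:localbounds} hold only at good points and below a scale that depends on the point; we restrict $\mu$ to a set where they are uniform. The radii in \eqref{eq:heavy} vary continuously; we round them to multiples of the width. And $\mu$ need not be doubling, so that the annuli might be spread over a region of much larger mass and be disjoint; we select a cube for which this does not happen, at the cost of powers of $n=\log_2(1/R)$.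

For $\tau>0$ and an integer $k\ge0$ define the closed shell $S_k(x)=\{y:k\tau\le|y-x|\le(k+2)\tau\}$.

\begin{proposition}\label{prop:reduction}
Let $\mu$ be a probability measure on $\mathbb{R}^d$ with $\underline{\dim}(\mu)=a>0$ and $\overline{\dim}(\mu)=b$. Let $0<a'<a$, $b'>b$, $\delta>1$, $\eta\in(0,1)$, and suppose $\mu^*(E_\mu(\delta,\eta))>0$. Then there are a Borel measure $\nu\le\mu$ and constants $h_0>0$, $C_0\ge1$ such that
\begin{equation}\label{eq:frostman}
\nu(B(z,h))\le(2h)^{a'}\qquad(z\in\mathbb{R}^d,\ 0<h<h_0/2),
\end{equation}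
and for infinitely many $n$ the following holds with $R=2^{-n}$ and $\tau=R^\delta$. There are a number $M>0$, a point $x_0$, a Borel set $X\subset B(x_0,R/2)$ and a Borel function $k$ on $X\cup\{x_0\}$ with nonnegative integer values and $(k(\cdot)+2)\tau\le2R$ such that, with $S_x=S_{k(x)}(x)$ and $Z_x=S_{x_0}\cap S_x$,
\begin{enumerate}
\item[(1)] $C_0^{-1}n^{-2}R^{b'}\le M\le R^{a'}$ and $\nu(S_{x_0})\le C_0n^2M$;
\item[(2)] $\nu(X)\ge C_0^{-1}n^{-6}M$;
\item[(3)] $\nu(Z_x)\ge C_0^{-1}n^{-2}M$ for all $x\in X$.
\end{enumerate}
\end{proposition}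

\begin{proof}
Write $E=E_\mu(\delta,\eta)$. Constants do not depend on $n$.

\emph{Uniform bounds.} For $j\ge1$ let $K_j$ be the set of $x$ such that \eqref{eq:localbounds} holds for all $h<1/j$. For a compact set $F$ and a finite Borel measure $\lambda$, the function $x\mapsto\lambda(x+F)$ is upper semicontinuous, hence Borel. Since $h\mapsto\mu(B(x,h))$ is right-continuous, it suffices to test rational $h$, so $K_j$ is Borel. The sets $K_j$ increase to a set of full measure. Choose $K=K_j$ with $\mu(\mathbb{R}^d\setminus K)<\mu^*(E)$, so that $\mu^*(E\cap K)>0$, and put $h_0=1/j$ and $\nu=\mu|_K$. If $\nu(B(z,h))>0$, pick $x\in K\cap B(z,h)$; then $B(z,h)\subset B(x,2h)$, and \eqref{eq:frostman} follows.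

\emph{Rounding the radii.} Let $F_n$ be the set of $x\in K$ such that $\nu(B(x,R/2))\ge\frac12(R/2)^{b'}$ and $\nu(S_k(x))\ge\frac\eta2\nu(B(x,R/2))$ for some $k\ge0$ with $(k+2)\tau\le2R$; let $k(x)$ be the least such $k$. By the semicontinuity above, $F_n$ and $k$ are Borel. We claim that almost every $x\in E\cap K$ lies in infinitely many $F_n$. The density theorem for Radon measures on $\mathbb{R}^d$ (Besicovitch; see \cite[Cor.~2.14]{Mattila}) states that $\mu(B(x,h)\setminus K)/\mu(B(x,h))\to0$ as $h\to0$ for $\mu$-almost every $x\in K$. Let $x\in E\cap K$ be such a point, let $r$ be a small radius with $\mu(A(x,r,\delta))\ge\eta\mu(B(x,r))$, and let $n$ be given by $R/2\le r<R$. For $r$ small, $\mu(B(x,h)\setminus K)\le\frac\eta2\mu(B(x,h))$ for all $h\le r$. Hence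
\[
\nu(A(x,r,\delta))\ge\tfrac\eta2\mu(B(x,r))\ge\tfrac\eta2\nu(B(x,R/2)),\qquad
\nu(B(x,R/2))\ge\tfrac12\mu(B(x,R/2))\ge\tfrac12(R/2)^{b'} .
\]
Let $k=\lfloor(r-r^\delta)/\tau\rfloor$. Then $k\tau\le r-r^\delta$ and $r<(k+1)\tau+r^\delta\le(k+2)\tau$, so $A(x,r,\delta)\subset S_k(x)$. Also $(k+2)\tau\le R+2\tau\le2R$ for large $n$, because $\delta>1$. So $x\in F_n$, which proves the claim. It follows that $\nu(\limsup F_n)>0$. By the Borel--Cantelli lemma $\sum_n\nu(F_n)=\infty$, and so $\nu(F_n)\ge n^{-2}$ for infinitely many $n$. Fix such an $n$ with $R<h_0$.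

\emph{A cube with controlled surroundings.} Partition $\mathbb{R}^d$ into half-open grid cubes $Q$ of diameter $R/2$, and let $Q^*$ be the ball of radius $4R$ about the center of $Q$. Every point lies in at most $C_d$ of the balls $Q^*$. Call $Q$ \emph{bad} if $\nu(Q)<\frac1{4C_d}n^{-2}\nu(Q^*)$, and \emph{light} if $\nu(F_n\cap Q)<\frac14n^{-2}\nu(Q)$. The bad cubes have total mass at most $\frac14n^{-2}$, and the part of $F_n$ in light cubes has mass at most $\frac14n^{-2}$. So there is a cube $Q$, neither bad nor light, with $\nu(F_n\cap Q)>0$. Put $M=\nu(Q)$ and $F=F_n\cap Q$. Then $\nu(Q^*)\le4C_dn^2M$ and $\nu(F)\ge\frac14n^{-2}M$. For $x\in F$ we have $Q\subset B(x,R/2)\subset Q^*$ and $S_x\subset B(x,2R)\subset Q^*$. Therefore $M\le(R/2)^{a'}$, $M\ge cn^{-2}\nu(B(x,R/2))\ge cn^{-2}R^{b'}$, $\nu(S_x)\le4C_dn^2M$ and $\nu(S_x)\ge\frac\eta2M$. This gives (1) for every choice of $x_0\in F$.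

\emph{Overlap.} Shells of mass at least $\frac\eta2M$ inside a ball of mass at most $Cn^2M$ must overlap on average. Let $f(y)=\nu\{x\in F:y\in S_x\}$. Then $f$ vanishes outside $Q^*$ and $\int f\,d\nu=\int_F\nu(S_x)\,d\nu(x)\ge\frac\eta2M\nu(F)$. By Fubini's theorem and the Cauchy--Schwarz inequality,
\[
\iint_{F\times F}\nu(S_x\cap S_{x'})\,d\nu(x)\,d\nu(x')=\int_{Q^*}f^2\,d\nu\ge\frac{\bigl(\frac\eta2M\nu(F)\bigr)^2}{\nu(Q^*)}\ge c_1n^{-2}M\nu(F)^2 .
\]
Choose $x_0\in F$ with $\int_F\nu(Z_x)\,d\nu(x)\ge c_1n^{-2}M\nu(F)$ and let $X=\{x\in F:\nu(Z_x)\ge\frac{c_1}2n^{-2}M\}$, which gives (3). The set $F\setminus X$ contributes at most half of the lower bound for the integral, and $\nu(Z_x)\le Cn^2M$. Hence $\nu(X)\ge cn^{-4}\nu(F)\ge cn^{-6}M$.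
\end{proof}

Whenever we apply the proposition, we translate so that $x_0=0$ and write $v$ for points of $X$. The set $X$ plays the role of the tube and $Z_v$ that of the cap, with one difference that matters in Section~\ref{sec:upper}: $Z_v$ depends on $v$. The proposition does not need $\mu$ to be supported in $[0,1]^d$, and neither do the upper bounds derived from it.

\section{Two centers}\label{sec:two}

\begin{lemma}\label{lem:shells}
Let $\tau,R>0$, let $k,k'\ge0$ be integers with $(k+2)\tau\le2R$ and $(k'+2)\tau\le2R$, and let $\sigma=|v|\le R/2$. Put $S=S_k(0)$, $Z=S\cap S_{k'}(v)$ and $S^+=\{y:(k-1)\tau\le|y|\le(k+3)\tau\}$. With $C=C(d)$: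
\begin{enumerate}
\item[(a)] $|v\cdot(y-z)|\le8R\tau$ for $y,z\in Z$.
\item[(b)] $S+B(0,\tau)\subset S^+\subset B(0,3R)$, and $\bigl||y|^2-|z|^2\bigr|\le24R\tau$ for $y,z\in S^+$.
\item[(c)] For $h\ge\tau$ and $z\in\mathbb{R}^d$, the set $S\cap B(z,h)$ is covered by $C(h/\tau)^{d-1}$ balls of radius $\tau$.
\item[(d)] If $d=2$ and $\sigma\ge\tau$, then $Z$ is contained in two balls of radius $10R(\tau/\sigma)^{1/2}$.
\item[(e)] If $\sigma\ge\tau$, then $Z$ is covered by $C(R/\tau)^{d-1}(\tau/\sigma)^{1/2}$ balls of radius $\tau$.
\end{enumerate}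
\end{lemma}

\begin{proof}
(a) We have $2v\cdot(y-z)=(|y|^2-|z|^2)-(|y-v|^2-|z-v|^2)$. The first bracket is at most $((k+2)^2-k^2)\tau^2\le4(k+2)\tau\cdot\tau\le8R\tau$ in absolute value, and so is the second, with $k'$ in place of $k$.

(b) The inclusions hold because $\tau\le R$. For $y,z\in S^+$, $\bigl||y|-|z|\bigr|\le4\tau$ and $|y|+|z|\le6R$.

(c) Apply the packing principle with $U=S^+\cap B(z,2h)$. For $s>0$ the set $\partial B(0,s)\cap B(z,2h)$ is part of the boundary of the compact convex set $H_s=B(0,s)\cap B(z,2h)$. The nearest-point map onto $H_s$ is $1$-Lipschitz and maps $\partial B(z,2h)$ onto $\partial H_s$ (follow an outer normal ray from a boundary point until it leaves the ball). So this part has area at most $Ch^{d-1}$. Integrating over $s$ in an interval of length $4\tau$ gives $\operatorname{vol}(U)\le C\tau h^{d-1}$.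

(d) Use coordinates in which $v=\sigma e_1$. By (a), $|y_1-z_1|\le8R\tau/\sigma$ for $y,z\in Z$, so $|y_1-z_1|^2\le64R^2\tau/\sigma$. If $y_2$ and $z_2$ have the same sign, then $|y_2-z_2|\le|y_2+z_2|$, and
\[
|y_2-z_2|^2\le|y_2^2-z_2^2|\le\bigl||y|^2-|z|^2\bigr|+|y_1-z_1|\,|y_1+z_1|\le8R\tau+\frac{8R\tau}\sigma\,4R\le36R^2\frac\tau\sigma,
\]
where we used $\sigma\le R/2$. So each of the sets $Z\cap\{y_2\ge0\}$ and $Z\cap\{y_2\le0\}$ has diameter at most $10R(\tau/\sigma)^{1/2}$.

(e) For $d=2$ apply (c) to the two balls in (d); their radius is at least $(R\tau)^{1/2}\ge\tau$. Let $d\ge3$. By (a), $Z+B(0,\tau/2)$ lies in the set $U$ of $y\in S^+$ with $y_1$ in some interval of length $8R\tau/\sigma+\tau\le9R\tau/\sigma$. For fixed $y_1$, part (b) shows that $q=|y'|\le3R$ and that $q^2$ ranges in an interval of length $24R\tau$. In polar coordinates in $\mathbb{R}^{d-1}$ the slice has volume $C\int q^{d-3}\,d(q^2)\le CR^{d-2}\tau$; here $d\ge3$ is used. So $\operatorname{vol}(U)\le CR^{d-1}\tau^2/\sigma$, and the packing principle gives $C(R/\tau)^{d-1}(\tau/\sigma)$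 balls, which is at most the number claimed.
\end{proof}

Part (d) is the relation $s\rho^2=tr^2$ of the model read backwards: centers at distance $\sigma$ share only arcs of length $\rho$ with $\sigma\rho^2\lesssim\tau R^2$. In the plane this one inequality gives a complete upper bound, the simplest instance of the method: heavy overlaps force the centers close together, and a small ball cannot carry their mass.

\begin{proposition}\label{prop:planeupper}
Let $d=2$, $0<a\le b\le2$, and let $\mu$ have dimensions $a$ and $b$. Then $\mu(E_\mu(\delta,\eta))=0$ for all $\delta>\frac{3b}a-2$ and $\eta\in(0,1)$.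
\end{proposition}

\begin{proof}
Suppose not. Choose $0<a'<a$ and $b'>b$ with $\delta>3b'/a'-2$; note $\delta>1$. Apply Proposition~\ref{prop:reduction} with $n$ large. Let $v\in X$ and $\sigma=|v|$. If $\sigma\ge\tau$, then (3), Lemma~\ref{lem:shells}(d) and \eqref{eq:frostman} give $cn^{-2}M\le2\bigl(20R(\tau/\sigma)^{1/2}\bigr)^{a'}$, that is,
\[
\sigma\le\sigma_*:=C_*'R^2\tau\,(n^2/M)^{2/a'}
\]
for a constant $C_*'\ge1$. If $\sigma<\tau$, the same bound holds, since $M\le R^{a'}$ implies $\sigma_*\ge\tau$. So $X\subset B(0,\min(\sigma_*,R/2))$, and by (2) and \eqref{eq:frostman},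
\[
cn^{-6}M\le(2\sigma_*)^{a'}\le C(R^2\tau)^{a'}n^4M^{-2} .
\]
With (1) this gives $R^{3b'}\le Cn^{16}R^{(2+\delta)a'}$ for infinitely many $n$. Hence $3b'\ge(2+\delta)a'$, contrary to the choice of $a',b'$.
\end{proof}

\begin{remark}
The proof does not use $a\le1$; that condition only decides which bound is better. For $d=2$, $a<b$ and $\Delta(a)>0$, the inequality $\frac{3b}a-2\le\delta^*(b,a)$ reads $\frac3a\le\frac{a+2}{a^2+a-1}$, that is, $(2a+3)(a-1)\le0$. For $a>1$ it is wasteful to cover the arcs and the set of centers by single balls. In the range of the known result (iii) we have $\frac{3b}a-2\le\frac6{0.89}-2<4.75$, so the exponent $30$ can be replaced by $4.75$.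
\end{remark}

The same dichotomy answers the original question in every dimension without any convex geometry. Either all centers lie in a ball slightly larger than $\tau$, which limits $\delta$ to about $b/a$, or two centers are farther apart, and then part (e) improves the one-center count by a power of $R$.

\begin{proof}[Proof of Theorem~\ref{thm:strict}]
Let $f=\frac{b-(d-1)}{a-(d-1)}$. The function $c\mapsto\frac{b-c}{a-c}=1+\frac{b-a}{a-c}$ is strictly increasing on $[0,a)$ because $a<b$, so $b/a<f$. Fix $\beta\in(0,1)$ with $\beta+b/a<f$ and put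
\[
\delta_1=\max\Bigl(\beta+\frac ba,\ \frac{b-(d-1)-\beta/2}{a-(d-1)}\Bigr),\qquad1<\delta_1<f .
\]
We show that $\delta_1$ is admissible. Suppose that $\mu^*(E_\mu(\delta,\eta))>0$ for some $\mu$ with dimensions $a,b$, some $\delta>\delta_1$ and some $\eta$. Let $d-1<a'<a$ and $b'>b$, and apply Proposition~\ref{prop:reduction}. One of the following cases occurs for infinitely many $n$.

\emph{All $v\in X$ satisfy $|v|\le\tau R^{-\beta}=R^{\delta-\beta}$.} This radius tends to $0$ since $\delta>\beta+1$. By (1), (2) and \eqref{eq:frostman}, $R^{b'}\le Cn^8R^{(\delta-\beta)a'}$, so $\delta\le\beta+b'/a'$.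

\emph{Some $v\in X$ has $\sigma=|v|>\tau R^{-\beta}$.} Then $\tau/\sigma<R^\beta$. By (3), Lemma~\ref{lem:shells}(e) and \eqref{eq:frostman}, $cn^{-2}M\le C(R/\tau)^{d-1}R^{\beta/2}\tau^{a'}$. With (1) we get $R^{b'}\le Cn^4R^{(d-1)+\beta/2+\delta(a'-(d-1))}$, so $\delta\le\frac{b'-(d-1)-\beta/2}{a'-(d-1)}$.

Thus $\delta$ is at most the maximum of the two bounds for all such $a',b'$. Letting $a'\to a$ and $b'\to b$ gives $\delta\le\delta_1$, a contradiction.
\end{proof}

\section{The upper bound $\delta^*$}\label{sec:upper}

\begin{proposition}\label{prop:upper}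
Let $d-2<a\le b\le d$ and $\Delta(a)>0$, and let $\mu$ have dimensions $a$ and $b$. Then $\mu(E_\mu(\delta,\eta))=0$ for all $\delta>\delta^*(b,a)$ and $\eta\in(0,1)$.
\end{proposition}

The distance between centers no longer suffices: in the model the centers fill a tube, and its shape matters. By Lemma~\ref{lem:shells}(a), if a convex set $L$ is spanned by points of $Z_v$ for many $v$, then all these $v$ lie in a dilate of the polar body of $L-L$, which is small when $L$ is large. Two difficulties arise. First, $Z_v$ depends on $v$, and we need one $L$ for many $v$. We therefore span $L$ by only $d+1$ points: such tuples live in the fixed space $S_0^{\,d+1}$, of mass at most $(C_0n^2M)^{d+1}$, and Fubini's theorem finds a tuple that serves many $v$. Second, for this to work many tuples, not only the best one, must span a large simplex, although the mass of $Z_v$ may cluster near hyperplanes. We handle this by passing to a convex part of $Z_v$ in which the mass avoids all hyperplanes.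

\subsection{Boxes and polar bodies}

\begin{lemma}\label{lem:convex}
\begin{enumerate}
\item[(a)] Let $W\subset\mathbb{R}^d$ be compact and convex with nonempty interior. There are an orthonormal basis $e_1,\dots,e_d$ and a box $P\supset W$ with sides $D_1\ge\dots\ge D_d$ parallel to $e_1,\dots,e_d$ such that $D_1=\operatorname{diam}W$, each $D_j$ is the width of $W$ in direction $e_j$, and $\prod_jD_j\le d!\operatorname{vol}(W)$.
\item[(b)] Let $K\subset\mathbb{R}^d$ be compact with nonempty interior and let $K^\circ=\{v:|v\cdot h|\le1\text{ for all }h\in K\}$. Then $\operatorname{vol}(K)\operatorname{vol}(K^\circ)\le4^d$.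
\end{enumerate}
\end{lemma}

For an origin-symmetric convex body $K$, the set $K^\circ$ is the polar body, and (b) is the Blaschke--Santal\'o inequality with a weaker constant, which is all we need.

\begin{proof}
(a) Let $e_1$ be the direction of a diameter of $W$, let $e_2$ be the direction of a diameter of the projection $W_1$ of $W$ to $e_1^\perp$, and so on; let $P$ be the smallest box with these axes that contains $W$. The width of a compact set in the direction of a diameter equals the diameter, and projections do not increase diameters. So $D_1=\operatorname{diam}W$, $D_2=\operatorname{diam}W_1\le D_1$, and so on. The length $g$ of the chord of $W$ in direction $e_1$ is a nonnegative concave function on $W_1$ with value $D_1$ at some point $p_0$. It dominates the function that equals $D_1$ at $p_0$, vanishes on $\partial W_1$ and is affine along rays from $p_0$, whose integral is the volume $\frac1dD_1\operatorname{vol}_{d-1}(W_1)$ of a cone. So $\operatorname{vol}(W)\ge\frac1dD_1\operatorname{vol}_{d-1}(W_1)$, and induction on $d$ finishes the proof.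

(b) Choose $h_1,\dots,h_d\in K$ that maximize $\Lambda=|\det(h_1,\dots,h_d)|>0$. If $h=\sum t_ih_i\in K$, then by Cramer's rule $|t_i|\Lambda$ is the absolute value of the determinant with $h_i$ replaced by $h$, so $|t_i|\le1$. Hence $\operatorname{vol}(K)\le2^d\Lambda$. And $K^\circ\subset\{v:|v\cdot h_i|\le1\text{ for all }i\}$, a parallelepiped of volume $2^d/\Lambda$.
\end{proof}

\subsection{A convex part that avoids hyperplanes}

Let $\mathcal K_\tau$ be the family of sets $W_0+B(0,\tau)$ with $W_0\ne\emptyset$ compact and convex. We thicken by $\tau$ because a shell of width $2\tau$ has no geometry below that scale, and because it keeps volumes bounded below. For $W\in\mathcal K_\tau$ take $e_j$, $D_j$, $P$ from Lemma~\ref{lem:convex}(a) and put $V=\prod_jD_j$; then $D_j\ge2\tau$ for all $j$. Given $\lambda\in(0,1)$, let $p$ be the number of \emph{long} directions, those with $D_j\ge\tau/\lambda$; they are $e_1,\dots,e_p$. If $p\ge1$, put $\pi(y)=(y\cdot e_j/D_j)_{j\le p}\in\mathbb{R}^p$, and call a set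
\[
\Sigma=\{y\in P:|\omega\cdot\pi(y)-\zeta|\le\lambda\}\qquad(\omega\in\mathbb{R}^p,\ |\omega|=1,\ \zeta\in\mathbb{R})
\]
a \emph{$\lambda$-slab} of $W$. Short directions are excluded because there the thickening by $\tau$ would undo the thinness of the slab.

\begin{lemma}\label{lem:selection}
For every integer $N\ge1$ there is $\lambda=\lambda(d,N)\in(0,1)$ with the following property. Let $0<\tau\le R$, let $\nu$ be a Borel measure of total mass at most $1$, and let $Z\subset B(0,2R)$ be a Borel set with $\nu(Z)>0$. Then there is $W\in\mathcal K_\tau$ such that $m=\nu(Z\cap W)$ satisfies $m\ge2^{-(d+1)}(\tau/R)^{d/N}\nu(Z)$ and $\nu(Z\cap\Sigma)\le m/2$ for every $\lambda$-slab $\Sigma$ of $W$.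
\end{lemma}

The idea is to pass to a subset whenever it keeps half of the mass and shrinks the volume by the factor $2^{-N}$. Volumes range only between $\tau^d$ and $R^d$, so little mass is lost when $N$ is large. A minimization does this in one step.

\begin{proof}
For $W\in\mathcal K_\tau$ let $\Psi(W)=\operatorname{vol}(W)\,\nu(Z\cap W)^{-N}\in(0,\infty]$. Then $\inf\Psi\ge\operatorname{vol}B(0,\tau)>0$, and $B(0,2R)\in\mathcal K_\tau$ has finite $\Psi$. Choose $W$ with $\Psi(W)\le2\inf\Psi$. For every $W'\in\mathcal K_\tau$ the inequality $\Psi(W)\le2\Psi(W')$ reads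
\begin{equation}\label{eq:compare}
\nu(Z\cap W')\le m\,\bigl(2\operatorname{vol}(W')/\operatorname{vol}(W)\bigr)^{1/N} .
\end{equation}
With $W'=B(0,2R)$ and $\operatorname{vol}(W)\ge\operatorname{vol}B(0,\tau)$ we get $\nu(Z)^N\le2m^N(2R/\tau)^d$, which gives the lower bound for $m$.

Let $\lambda\in(0,1)$ and let $\Sigma\ne\emptyset$ be a $\lambda$-slab. It is compact and convex, so $W'=\Sigma+B(0,\tau)\in\mathcal K_\tau$. For $|\xi|\le\tau$ we have $|\omega\cdot\pi(\xi)|\le\tau/D_p\le\lambda$, and $|\xi\cdot e_j|/D_j\le\frac12$ for all $j$. So the linear map $y\mapsto(y\cdot e_j/D_j)_{j\le d}$, which divides volumes by $V$, sends $W'$ into the intersection of a cube of side $2$ with a region between two parallel hyperplanes at distance $4\lambda$. Hence $\operatorname{vol}(W')\le C\lambda V\le C_d'\lambda\operatorname{vol}(W)$, where $C_d'\ge1$ depends only on $d$. By \eqref{eq:compare}, $\lambda=2^{-N-1}/C_d'$ works.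
\end{proof}

\subsection{Many tuples span a large body}

Assume that Proposition~\ref{prop:upper} fails for some $\mu,\delta,\eta$. By continuity fix $a'<a$ and $b'>b$ with $a'>d-2$, $\Delta(a')>0$ and $\delta>\delta^*(b',a')$, and put
\[
\alpha=a'-(d-1)\in(-1,1) .
\]
Since $a'(a'+d)\ge\Delta(a')$, we have $\delta^*(b',a')-1\ge(b'-a')/a'$, so $\delta a'>b'$. Fix an integer $N$ so large that $\varepsilon=2d\delta/N$ satisfies
\begin{equation}\label{eq:epsilon}
3\varepsilon<\delta a'-b',\qquad(d^2+4d)\,\varepsilon<\Delta(a')\bigl(\delta-\delta^*(b',a')\bigr),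
\end{equation}
and let $\lambda=\lambda(d,N)$. Take the objects of Proposition~\ref{prop:reduction} with $x_0=0$. From now on constants may depend on everything except $n$ and $v$, and $n$ is large; in particular $M\ge R^{b'+\varepsilon}$.

For $y=(y_1,\dots,y_{d+1})\in(\mathbb{R}^d)^{d+1}$ let
\[
L(y)=\operatorname{conv}\{y_1,\dots,y_{d+1}\}+B(0,\tau),\qquad V(y)=\operatorname{vol}L(y),\qquad D(y)=\operatorname{diam}L(y)\ge2\tau ,
\]
and for $v\in X$ let $G_v$ be the set of $y\in Z_v^{\,d+1}$ with
\begin{equation}\label{eq:fat}
V(y)\ge R^{\varepsilon-1}M\tau^{-\alpha}D(y)^2,\qquad D(y)^{d-1}\ge R^\varepsilon M\tau^{-\alpha} .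
\end{equation}
Up to constants and the factors $R^\varepsilon$, both are equalities for the cap in Case I of the model, where $M=(\rho/t)^{d-1}t^a=\rho^{d-1}t^{a-(d-1)}$, $D\approx\rho$ and $V\approx\rho^{d-1}\cdot\rho^2/r$.

\begin{lemma}\label{lem:tuples}
For $n$ large, $\nu^{d+1}(G_v)\ge(R^\varepsilon M/2)^{d+1}$ for every $v\in X$.
\end{lemma}

\begin{proof}
Let $Z=Z_v$, and take $W$ and $m$ from Lemma~\ref{lem:selection}, with $e_j,D_j,P,V,p,\pi$ as above. Since $(\tau/R)^{d/N}\ge R^{d\delta/N}=R^{\varepsilon/2}$, property (3) gives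
\begin{equation}\label{eq:m}
m\ge cn^{-2}R^{\varepsilon/2}M,\qquad\text{so that }\ \frac{m}{R^\varepsilon M}\to\infty\ \text{ as }n\to\infty,\text{ uniformly in }v .
\end{equation}

\emph{Step 1: there is a long direction.} If $p=0$, then $W$ lies in a ball of radius $D_1<\tau/\lambda$, and \eqref{eq:frostman} and \eqref{eq:m} give $R^{b'+2\varepsilon}\le R^\varepsilon M\le m\le C\tau^{a'}\le R^{\delta a'-\varepsilon}$ for large $n$. This contradicts the first condition in \eqref{eq:epsilon}.

\emph{Step 2: the box is large.} Lemma~\ref{lem:shells}(c), applied to a ball of radius $D_1$ that contains $W$, and \eqref{eq:frostman} give $m\le C(D_1/\tau)^{d-1}\tau^{a'}$, that is,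
\begin{equation}\label{eq:Dlower}
D_1^{\,d-1}\ge c\,m\,\tau^{-\alpha} .
\end{equation}
This is the one-center count. The bound for $V$ is where curvature enters: away from the hyperplane $y\cdot e_1=0$, lines in direction $e_1$ cross the shell transversally and meet it in short segments. Let $Y=\{y\in Z\cap W:|y\cdot e_1|>\lambda D_1\}$. The removed part lies in the $\lambda$-slab with $\omega=(1,0,\dots,0)$ and $\zeta=0$, so $\nu(Y)\ge m/2$. As $\lambda D_1\ge\tau$ by Step 1, $Y+B(0,\tau/2)$ lies in the set $U$ of $y\in S^+$ such that $|y\cdot e_1|\ge\lambda D_1/2$ and, for $j\ge2$, $y\cdot e_j$ lies in a fixed interval of length $D_j+\tau\le2D_j$; here $S^+$ is the set of Lemma~\ref{lem:shells} for $k=k(0)$. Fix the coordinates $y\cdot e_j$, $j\ge2$. By Lemma~\ref{lem:shells}(b), $(y\cdot e_1)^2$ ranges in an interval of length $24R\tau$. Two numbers $\xi,\xi'\ge\lambda D_1/2$ with $|\xi^2-\xi'^2|\le24R\tau$ differ by at most $24R\tau/(\lambda D_1)$, so $y\cdot e_1$ ranges in two intervals of at most this length. Thus $\operatorname{vol}(U)\le C(R\tau/D_1)(V/D_1)$.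 By the packing principle and \eqref{eq:frostman}, $m/2\le CR\tau^{1-d+a'}V/D_1^2$, that is,
\begin{equation}\label{eq:Vlower}
V\ge c\,m\,D_1^2\,\tau^{-\alpha}R^{-1} .
\end{equation}

\emph{Step 3: most tuples nearly fill the box.} Call $y\in(Z\cap W)^{d+1}$ \emph{spread} if for $1\le i\le p$ the point $\pi(y_{i+1})$ has distance greater than $\lambda$ from the affine hull of $\pi(y_1),\dots,\pi(y_i)$. This is an open condition, since the distance depends continuously on the points as long as the first $i$ are affinely independent. The hull of $i\le p$ points lies in a hyperplane of $\mathbb{R}^p$, so the forbidden positions of $y_{i+1}$ lie in a $\lambda$-slab and have mass at most $m/2$. Integrating in $y_{d+1},\dots,y_1$ in turn, we see that the spread tuples have $\nu^{d+1}$-measure at least $(m/2)^{d+1}\ge(R^\varepsilon M/2)^{d+1}$.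

Let $y$ be spread. The simplex with vertices $\pi(y_1),\dots,\pi(y_{p+1})$ has $p$-volume at least $\lambda^p/p!$, so the projection of $\operatorname{conv}\{y_i\}$ to the span of $e_1,\dots,e_p$ has $p$-volume at least $\lambda^p\prod_{j\le p}D_j/p!$. Over each point of this projection, $L(y)$ contains a $(d-p)$-dimensional ball of radius $\tau$, and $\tau>\lambda D_j$ for $j>p$. Hence $V(y)\ge c\lambda^dV=cV$. Next, $D(y)\le D_1+2\tau\le2D_1$. Conversely, $L(y)$ has width at most $D(y)$ in direction $e_1$ and at most $D_j+2\tau\le2D_j$ in direction $e_j$, so $cV\le V(y)\le2^{d-1}D(y)V/D_1$ and $D(y)\ge cD_1$. With \eqref{eq:Vlower} and \eqref{eq:Dlower} we obtain $V(y)\ge c\,mR^{-1}\tau^{-\alpha}D(y)^2$ and $D(y)^{d-1}\ge c\,m\tau^{-\alpha}$. By \eqref{eq:m}, $cm\ge R^\varepsilon M$ for large $n$, so $y\in G_v$.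
\end{proof}

\subsection{The centers lie in a small polar body}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
We continue with the assumptions above. The set of pairs $(v,y)$ with $v\in X$ and $y\in G_v$ is Borel, because $k$ is Borel and $V(\cdot)$, $D(\cdot)$ are continuous. All $G_v$ lie in $S_0^{\,d+1}$. By Fubini's theorem, Lemma~\ref{lem:tuples}, (1) and (2), there is a tuple $y$ such that $X_y=\{v\in X:y\in G_v\}$ satisfies
\[
\nu(X_y)\ge\nu(X)\,\frac{(R^\varepsilon M/2)^{d+1}}{(C_0n^2M)^{d+1}}\ge R^{(d+2)\varepsilon}M .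
\]
Write $L,V,D$ for $L(y),V(y),D(y)$; they satisfy \eqref{eq:fat}. Every $h\in L-L$ is a convex combination of the vectors $y_i-y_j$ plus a vector of length at most $2\tau$. For $v\in X_y$, Lemma~\ref{lem:shells}(a) and $|v|\le R/2$ give $|v\cdot h|\le8R\tau+R\tau$. So $X_y\subset H:=9R\tau\,(L-L)^\circ$. The set $L-L$ contains a translate of $L$, and Lemma~\ref{lem:convex}(b) gives $\operatorname{vol}(H)\le C(R\tau)^d/V$.

We cover $H$ at the scale of its smallest width. Since $|h|\le D$ on $L-L$, the convex set $H$ contains $B(0,w)$ with $w=9R\tau/D\le9R/2$, and so $H+B(0,w/2)\subset\frac32H$. By the packing principle and \eqref{eq:frostman},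
\[
R^{(d+2)\varepsilon}M\le\nu(H)\le C\operatorname{vol}(H)\,w^{a'-d}\le C(R\tau)^{a'}\frac{D^{d-a'}}V .
\]
Insert the first inequality of \eqref{eq:fat} and use $d-a'-2=-(1+\alpha)$:
\[
M^2R^{(d+3)\varepsilon}\le CR^{a'+1}\tau^{a'+\alpha}D^{-(1+\alpha)} .
\]
Raise this to the power $d-1$. Since $1+\alpha>0$, the second inequality of \eqref{eq:fat} gives $D^{-(1+\alpha)(d-1)}\le(R^\varepsilon M\tau^{-\alpha})^{-(1+\alpha)}$, and therefore
\[
M^{2(d-1)+1+\alpha}\,R^{[(d+3)(d-1)+1+\alpha]\varepsilon}\le CR^{(d-1)(a'+1)}\,\tau^{(d-1)(a'+\alpha)+\alpha(1+\alpha)} .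
\]
The exponent of $M$ is $a'+d$. Since $d+\alpha=a'+1$, the exponent of $\tau$ is $(d-1)a'+\alpha(d+\alpha)=(d-1)a'+(a'-d+1)(a'+1)=\Delta(a')$. Now use $M\ge R^{b'+\varepsilon}$ and $(d+3)(d-1)+(1+\alpha)+(a'+d)\le d^2+4d$, and compare exponents:
\[
(a'+d)b'+(d^2+4d)\varepsilon\ge(d-1)(a'+1)+\delta\,\Delta(a') .
\]
This says $(d^2+4d)\varepsilon\ge\Delta(a')(\delta-\delta^*(b',a'))$, contrary to \eqref{eq:epsilon}.
\end{proof}

\begin{remark}
The hypothesis $a>d-2$ is used only to have $1+\alpha>0$. Without it $D^{-(1+\alpha)}$ does not decrease in $D$, and the lower bound for $D$ is of no use. The hypothesis $\Delta(a)>0$ makes the exponent of $\tau$ positive; otherwise the final inequality does not bound $\delta$ from above.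
\end{remark}

\section{The extremal measures}\label{sec:construction}

Let $0<a<b\le d$ in Case I or Case II of Section~\ref{sec:model}; together these cover all pairs in Theorem~\ref{thm:extremal}.

\begin{proposition}\label{prop:lower}
There is a probability measure $\mu$ on $[0,1]^d$ with lower local dimension $a$ and upper local dimension $b$ at every point of its support, such that $\mu(E_\mu(\delta',\eta))=1$ for all $\eta\in(0,1)$ and $1\le\delta'<\delta^\circ(b,a)$.
\end{proposition}

We repeat the model at rapidly decreasing scales $r_k$. Three points need care. The tube and the cap must be filled to their capacities \eqref{eq:capacity} without any ball of radius $h$ receiving much more than $h^a$. Between consecutive scales the mass must thin out from (radius)$^a$ to (radius)$^b$ without any ball receiving much less than $h^b$; a Cantor construction of dimension just below $b$ does this. And the cap must carry almost all the mass of its ball, to handle every $\eta<1$, while almost every point still lies in infinitely many tubes; giving the tubes of generation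 $k$ the proportion $1/k$ achieves both.

\subsection{Blocks}

Let $t,\rho,s,w,r$ be as in Lemma~\ref{lem:tubecap}, and assume also $s\ge4w$ and $\rho\ge4t$. In Case II let $\vartheta=2^{-1/a}$, which is less than $\frac12$ because $a<1$. For $\Lambda\ge4u>0$, start from $[0,\Lambda]$ and replace each interval repeatedly by its two end intervals of relative length $\vartheta$. The $2^j$ intervals of level $j$ are disjoint and have length $\Lambda\vartheta^j$. Let $\Gamma(\Lambda,u)$ be the set of midpoints of the intervals of level $J$, where $\Lambda\vartheta^J\ge4u>\Lambda\vartheta^{J+1}$.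

The \emph{block} in a ball $B(z,r)$ is described in coordinates centered at $z$.
\begin{itemize}
\item The \emph{inner points} are the points $\xi_1e_1$ with $\xi_1\in4w\mathbb{Z}\cap[0,s]$ in Case I and $\xi_1\in\Gamma(s,w)$ in Case II. The \emph{inner cells} are the balls of radius $w$ about them.
\item The \emph{outer points} are the points $\varsigma$ with $|\varsigma|=r/2$, $\varsigma_1>0$, and $\varsigma'\in4t\mathbb{Z}^{d-1}\cap[-\rho/\sqrt d,\rho/\sqrt d]^{d-1}$ in Case I and $\varsigma'\in\Gamma(\rho,t)$ in Case II. The \emph{outer cells} are the balls of radius $t$ about them.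
\end{itemize}
In both cases $|\varsigma'|\le\rho$, so inner and outer cells lie in the tube and the thickened cap of Lemma~\ref{lem:tubecap}. To treat both kinds at once let $(u,\Lambda,\gamma)$ be $(w,s,\gamma_{\mathrm{in}})$ for inner and $(t,\rho,\gamma_{\mathrm{out}})$ for outer points and cells.

\begin{lemma}\label{lem:block}
There is $C_*=C_*(d)\ge1$ such that in every block and for each kind:
\begin{enumerate}
\item[(a)] distinct points of that kind are at distance at least $4u$, so distinct cells of that kind are at distance at least $2u$;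
\item[(b)] for each point $\xi$ of that kind, the number of points of the same kind in $B(\xi,h)$ is at most $C_*(h/u)^\gamma$ for $h\ge u$, and at least $C_*^{-1}(h/u)^\gamma$ for $u\le h\le\Lambda$; their total number lies between $C_*^{-1}(\Lambda/u)^\gamma$ and $C_*(\Lambda/u)^\gamma$;
\item[(c)] inner cells lie in $B(z,r/500)$ and outer cells in $B(y_0,r/300)$. Hence all cells lie in $B(z,0.6r)$, their union has diameter less than $r$, and inner and outer cells are at distance greater than $r/4$.
\end{enumerate}
\end{lemma}

\begin{proof}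
The outer points lie on the graph of $y'\mapsto(r^2/4-|y'|^2)^{1/2}$, whose gradient has length less than $1$ on $\{|y'|\le\rho\}$. So $|\varsigma'-\tilde\varsigma'|\le|\varsigma-\tilde\varsigma|\le2|\varsigma'-\tilde\varsigma'|$ for points $\varsigma,\tilde\varsigma$ of the cap. In particular outer cells lie in $B(y_0,2\rho+t)$, and inner cells lie in $B(z,s+w)$; this gives (c). It also reduces (a) and (b) to the flat parameter sets, for which we prove the upper count for $h\ge u$ and the lower count for $u/2\le h\le\Lambda$. The total number follows from the counts at $h=\Lambda$ and $h=4\Lambda$.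

\emph{Lattices.} The set is $4u\mathbb{Z}^\gamma\cap I$ for a cube $I\subset\mathbb{R}^\gamma$ of side at least $\Lambda/\sqrt d$, and (a) holds. For $h\ge u$ each coordinate takes at most $1+h/(2u)\le2h/u$ values in a ball of radius $h$. For $h\le\Lambda$, in each coordinate a segment of length $h/(2\sqrt d)$ starting at $\xi$ stays inside $I$ in one of the two directions and contains $1+\lfloor h/(8\sqrt du)\rfloor\ge h/(8\sqrt du)$ lattice values. The product of these segments lies in $B(\xi,h)$.

\emph{Cantor sets.} Midpoints of disjoint intervals of length at least $4u$ are $4u$-separated. Let $u/2\le h\le\Lambda$ and $\Lambda\vartheta^{j+1}<h\le\Lambda\vartheta^j$. An interval of length at most $2\ell$ meets at most three disjoint closed intervals of length $\ell$. If $j<J$, then $B(\xi,h)$ meets at most three intervals of level $j$ and contains the interval of level $j+1$ that contains $\xi$, so the count lies in $[2^{J-j-1},3\cdot2^{J-j}]$. Since $\vartheta^{-a}=2$, $\Lambda\vartheta^j\in[h,h/\vartheta)$ and $\Lambda\vartheta^J\in[4u,4u/\vartheta)$, the number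 $2^{J-j}=(\Lambda\vartheta^j/\Lambda\vartheta^J)^a$ is within a factor $2$ of $(h/4u)^a$. If $j\ge J$, the count lies in $[1,3]$, and $(h/u)^a\in[\frac12,8]$ because $h<4u/\vartheta$. For $h>\Lambda$ the count is $2^J\le(\Lambda/4u)^a\le(h/u)^a$.
\end{proof}

\subsection{The measure}

Fix $a<b_k<b$ $(k\ge2)$ with $b_k\uparrow b$, and put $\varepsilon_k=1/k$ and $\theta_k=2^{-d/b_k}$. Then $\theta_k<\frac12$ because $b_k<d$, and $\theta_k^{\,b_k}=2^{-d}$. At generation $k$ we use the lengths $t_k,\rho_k,s_k,w_k$ of Lemma~\ref{lem:scales} for the pair $(b_k,a)$ and $r=r_k$, with exponent $\delta_k=\delta^\circ(b_k,a)\to\delta^\circ(b,a)$.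

We define finite families $\mathcal C_k$ of disjoint closed balls, the \emph{cells of generation $k$}, with masses $\mu(\mathcal C)>0$. Let $\mathcal C_1$ consist of the ball of radius $\frac12$ inscribed in $[0,1]^d$, with mass $1$. Given $\mathcal C_{k-1}$ and a small $r_k$, do the following in each $\mathcal C\in\mathcal C_{k-1}$, of radius $u$. Inscribe a cube of side $\ell=2u/\sqrt d$. Replace it by its $2^d$ corner subcubes of relative side $\theta_k$, and repeat this $q$ times, where $2r_k\le\ell\theta_k^{\,q}<2r_k/\theta_k$. The $2^{dj}$ cubes of level $j$ are disjoint; they are products of disjoint intervals of length $\ell\theta_k^{\,j}$. At the center $z$ of each cube of level $q$ place the ball $B(z,r_k)$, which lies in that cube, with the \emph{block mass} $m_z=\mu(\mathcal C)2^{-dq}=\mu(\mathcal C)\theta_k^{\,b_kq}$. By the choice of $q$,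
\begin{equation}\label{eq:blockmass}
1\le\frac{m_z}{\mu(\mathcal C)(r_k/u)^{b_k}}\le2^dd^{d/2} .
\end{equation}
Insert a block in $B(z,r_k)$, divide $\frac1km_z$ equally among its inner cells and $(1-\frac1k)m_z$ equally among its outer cells. All these cells form $\mathcal C_k$. The balls $B(z,r_k)$ of generation $k$ are pairwise disjoint.

Let $C_1=C_1(d)\ge2^dd^{d/2}$ be the constant of Lemma~\ref{lem:transition} below. Since $\mathcal C_{k-1}$ is finite, Lemma~\ref{lem:scales} and \eqref{eq:blockmass} allow us to choose $r_k$ so small that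
\begin{enumerate}
\item[(R1)] $r_k\le u/\sqrt d$ for every radius $u$ in $\mathcal C_{k-1}$, so that $q\ge0$ exists;
\item[(R2)] $s_k,\rho_k\le r_k/1000$, $s_k\ge4w_k$ and $\rho_k\ge4t_k$;
\item[(R3)] $4^dkC_*C_1^2\le r_k^{-\varepsilon_k}$;
\item[(R4)] every block mass of generation $k$ lies in $[r_k^{b_k+\varepsilon_k},r_k^{b_k-\varepsilon_k}]$.
\end{enumerate}
By (R1) and (R2), $r_{k+1}\le r_k/1000$. The masses define a probability on the space of nested sequences of cells, one of each generation. Each sequence shrinks to a point, and different sequences give different points. Let $\mu$ be the image measure. Each cell receives its assigned mass. The support is $\bigcap_k\bigcup\mathcal C_k$, since this set is compact and of full measure and every ball about one of its points contains a cell. Also $\mu(B(z,r_k))=m_z$.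

By Lemma~\ref{lem:block}(b) and \eqref{eq:capacity}, a block has between $C_*^{-1}r_k^{b_k}u^{-a}$ and $C_*r_k^{b_k}u^{-a}$ cells of the kind with radius $u$, and they share between $\frac1km_z$ and $m_z$. By (R3) and (R4), every $\mathcal C\in\mathcal C_k$ of radius $u$ satisfies
\begin{equation}\label{eq:cellmass}
u^ar_k^{2\varepsilon_k}\le\mu(\mathcal C)\le u^ar_k^{-2\varepsilon_k} .
\end{equation}

\begin{lemma}\label{lem:transition}
There is $C_1=C_1(d)$ such that for $k\ge2$, $\mathcal C\in\mathcal C_{k-1}$ of radius $u$, $x\in\mathcal C\cap\operatorname{supp}\mu$ and $r_k\le h\le u$,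
\[
C_1^{-1}\mu(\mathcal C)(h/u)^{b_k}\le\mu(B(x,h))\le C_1\mu(\mathcal C)(h/u)^{b_k} .
\]
\end{lemma}

\begin{proof}
Write $\theta,\beta,r$ for $\theta_k,b_k,r_k$. The constants depend only on $d$ because $\theta^{-\beta}=2^d$ and $\beta<d$; the proof uses (R1) and (R2) but not (R3) or (R4).

\emph{Upper bound.} The ball $B(x,h)$ meets no cell of $\mathcal C_{k-1}$ other than $\mathcal C$. For $k=2$ there is none. For $k\ge3$, Lemma~\ref{lem:block} shows that other cells are at distance at least $2u$ (same block and kind), more than $r_{k-1}/4$ (same block, other kind) or at least $0.4\,r_{k-1}$ (other blocks), and all of these exceed $u\ge h$. If $h>\ell$, then $\mu(B(x,h))\le\mu(\mathcal C)\le\mu(\mathcal C)(\sqrt dh/2u)^\beta$. If $\ell\theta^{j+1}<h\le\ell\theta^j$ with $0\le j<q$, then $B(x,h)$ meets at most $3^d$ cubes of level $j$, each of mass $\mu(\mathcal C)\theta^{\beta j}\le\mu(\mathcal C)2^d(h/\ell)^\beta$. If $h\le\ell\theta^q$, it meets at most $3^d$ cubes of level $q$, and \eqref{eq:blockmass} applies with $r\le h$.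

\emph{Lower bound.} The point $x$ lies in one cube of each level $j\le q$, of diameter $\sqrt d\,\ell\theta^j=2u\theta^j$. If $2u\theta^q\le h$, let $j$ be minimal with $2u\theta^j\le h$. Then $j\ge1$ and $\theta^j>\theta h/2u$, and $B(x,h)$ contains a cube of mass $\mu(\mathcal C)\theta^{\beta j}\ge\mu(\mathcal C)2^{-d}(h/2u)^\beta$. Otherwise $h<\sqrt d\,\ell\theta^q<2\sqrt d\,r/\theta$. By Lemma~\ref{lem:block}(c), $B(x,r)$ contains all cells of the block of $x$, so $\mu(B(x,h))\ge m_z\ge\mu(\mathcal C)(r/u)^\beta\ge c\,\mu(\mathcal C)(h/u)^\beta$.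
\end{proof}

\subsection{Local dimensions}

Let $x\in\operatorname{supp}\mu$. Fix $k$ so large that $b_{k+1}\ge a+3\varepsilon_k$, let $\mathcal C\in\mathcal C_k$ be the cell that contains $x$, let $B(z,r_k)$ be the ball of its block and $(u,\Lambda,\gamma)$ the data of its kind. Write $r=r_k$, $\varepsilon=\varepsilon_k$. We show that
\begin{equation}\label{eq:twosided}
h^{b+3\varepsilon}\le\mu(B(x,h))\le h^{a-3\varepsilon}\qquad(r_{k+1}\le h\le r_k) .
\end{equation}
All constants that occur are at most $r^{-\varepsilon}$ by (R3), and we use $h^{3\varepsilon}\le r^{3\varepsilon}$ and $r^{-3\varepsilon}\le h^{-3\varepsilon}$ for $h\le r$.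

\emph{The range $r_{k+1}\le h\le u$.} By Lemma~\ref{lem:transition} at generation $k+1$ and \eqref{eq:cellmass},
\[
\mu(B(x,h))\le u^{a-3\varepsilon}(h/u)^{b_{k+1}}\le h^{a-3\varepsilon},\qquad
\mu(B(x,h))\ge u^{a+3\varepsilon}(h/u)^{b_{k+1}}\ge h^{b_{k+1}} ,
\]
where the last step uses $u^{a+3\varepsilon-b_{k+1}}\ge1$.

\emph{The range $u\le h\le\Lambda$.} Let $\xi$ be the center of $\mathcal C$. Since $h\le r/1000$, only cells of the same block and kind meet $B(x,h)$, and their centers lie in $B(\xi,3h)$. By Lemma~\ref{lem:block}(b) and \eqref{eq:cellmass},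
\[
\mu(B(x,h))\le C_*3^d(h/u)^\gamma u^ar^{-2\varepsilon}\le r^{-3\varepsilon}h^a\le h^{a-3\varepsilon},
\]
because $\gamma\le a$ and $h\ge u$. For the lower bound, if $h\ge4u$, then $B(x,h)$ contains all cells of this kind with centers in $B(\xi,h/2)$, at least $C_*^{-1}2^{-d}(h/u)^\gamma$ of them. If $h<4u$, Lemma~\ref{lem:transition} gives $\mu(B(x,h))\ge\mu(B(x,u))\ge C_1^{-1}\mu(\mathcal C)\ge C_1^{-1}4^{-d}(h/u)^\gamma\mu(\mathcal C)$. In both cases $\mu(B(x,h))\ge r^{3\varepsilon}(h/u)^\gamma u^a$. The logarithms of $(h/u)^\gamma u^a$ and of $h^{b_k}$ are affine functions of $\log h$. At $h=u$ we have $u^a\ge u^{b_k}$, and at $h=\Lambda$ we have $(\Lambda/u)^\gamma u^a=r^{b_k}\ge\Lambda^{b_k}$ by \eqref{eq:capacity}. So $(h/u)^\gamma u^a\ge h^{b_k}$ on the whole range, and $\mu(B(x,h))\ge h^{b_k+3\varepsilon}$.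

\emph{The range $\Lambda\le h\le r$.} By Lemma~\ref{lem:transition} at generation $k$, \eqref{eq:blockmass} and (R4),
\begin{equation}\label{eq:topscale}
\mu(B(x,r))\le C_1m_z\le r^{b_k-2\varepsilon} .
\end{equation}
Since $r^{b_k}=(\Lambda/u)^\gamma u^a\le\Lambda^a\le h^a$, again by $\gamma\le a$, this gives $\mu(B(x,h))\le h^{a-2\varepsilon}$. From the previous range, $\mu(B(x,h))\ge\mu(B(x,\Lambda))\ge r^{3\varepsilon}r^{b_k}\ge h^{b_k+3\varepsilon}$.

This proves \eqref{eq:twosided}, so both local dimensions at $x$ lie in $[a,b]$. Moreover $\mu(B(x,2u))\ge\mu(\mathcal C)\ge u^{a+2\varepsilon_k}$ by \eqref{eq:cellmass}, so the lower local dimension is at most $a$, and \eqref{eq:topscale} shows that the upper local dimension is at least $b$. Hence they equal $a$ and $b$ at every point of the support.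

The hypothesis $a\ge d-1$ of Case I enters only through $\gamma\le a$. If $a<d-1$ and the cap is filled with a lattice, it lies in a ball of radius about $\rho$ and has mass $(\rho/t)^{d-1}t^a$, which exceeds $\rho^a$ by a power of $r$. This is the reason for the Cantor sets in Case II.

\subsection{Heavy annuli}

\begin{proof}[End of the proof of Proposition~\ref{prop:lower}]
Let $\mathcal X_k$ be the union of the inner cells of generation $k$. Then $\mu(\mathcal X_k\cap\mathcal C)=\frac1k\mu(\mathcal C)$ for every $\mathcal C\in\mathcal C_{k-1}$, and membership of a point of the support in $\mathcal X_2,\dots,\mathcal X_{k-1}$ is determined by its cell in $\mathcal C_{k-1}$. So the events $\mathcal X_k$ are independent and $\sum_k\mu(\mathcal X_k)=\infty$. By the second Borel--Cantelli lemma, the Borel set $\limsup\mathcal X_k$ has full measure.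

Let $\eta\in(0,1)$ and $1\le\delta'<\delta^\circ(b,a)$. Let $x\in\mathcal X_k$ lie in the block of $B(z,r)$, $r=r_k$, $t=t_k$, and put $r_x=|x-y_0|+54t$. By Lemma~\ref{lem:tubecap}, every point $y$ of an outer cell of the block satisfies $r_x-108t\le|x-y|\le r_x$, and $r/3\le r_x\le0.7r$. Hence $B(x,r_x)\subset B(z,r)$. Since $\delta_k-\delta'$ tends to a positive limit and $r_k\to0$, for large $k$ we have $r_x^{\delta'}\ge(r_k/3)^{\delta'}>108\,r_k^{\delta_k}=108t$. Then $A(x,r_x,\delta')$ contains all outer cells of the block, and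
\[
\mu(A(x,r_x,\delta'))\ge\Bigl(1-\frac1k\Bigr)\mu(B(z,r))\ge\Bigl(1-\frac1k\Bigr)\mu(B(x,r_x))\ge\eta\,\mu(B(x,r_x))
\]
for large $k$. So $\limsup\mathcal X_k\subset E_\mu(\delta',\eta)$.
\end{proof}

\subsection{Proofs of Theorems~\ref{thm:sharp}, \ref{thm:plane} and \ref{thm:extremal}}

Proposition~\ref{prop:upper} shows that $\delta^*(b,a)$ is admissible whenever $d-2<a\le b\le d$ and $\Delta(a)>0$. This is the second part of Theorem~\ref{thm:sharp}, and it covers $a\ge d-1$, where $\Delta(a)\ge(d-1)^2>0$. Proposition~\ref{prop:planeupper} shows that $\frac{3b}a-2$ is admissible for $d=2$. If $a=b$, these upper bounds equal $1$, and $\delta(a,a)\ge1$ by definition. If $a<b$ in Case I or II and $1\le\delta<\delta^\circ(b,a)$, choose $\delta'\in(\delta,\delta^\circ(b,a))$. The measure of Proposition~\ref{prop:lower} has dimensions $a$ and $b$ and satisfies $\mu(E_\mu(\delta',\eta))=1$, so $\delta$ is not admissible. Hence $\delta(b,a)=\delta^\circ(b,a)$ in both cases. Case I gives the first part of Theorem~\ref{thm:sharp}, and for $d=2$ the range $a\ge1$ of Theorem~\ref{thm:plane},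 including $a=1$, where the two formulas agree. Case II gives the range $a<1$. With $\delta^\circ(b,a)=\delta(b,a)$, Proposition~\ref{prop:lower} is Theorem~\ref{thm:extremal}. \qed

\begin{thebibliography}{9}

\bibitem{BS}
Zolt\'an Buczolich and St\'ephane Seuret, \emph{Measures, annuli and dimensions}, arXiv:2111.09379 (2021).

\bibitem{Mattila}
Mattila, \emph{Geometry of Sets and Measures in Euclidean Spaces}.

\end{thebibliography}
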